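# Strong finite character of independence relations

## 1. Isolated types: one formula decides independence

Throughout, $T$ is a complete first-order theory with monster model $\mathbb M$, and $A,B,C,\dots$ are small subsets of $\mathbb M$; $AB$ means $A\cup B$. We study ternary relations $A\perp_C B$ on small sets, read "$A$ is independent from $B$ over $C$". The question, from Hans Adler, "Explanation of Independence", arXiv:math/0511616 (2005), is this: when $A$ fails to be independent from $B$ over $C$, is the failure always caused by a single formula?

**Definition (independence relation).** The relation $\perp$ is an independence relation if it satisfies the following axioms.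

- (1) Invariance: if $A\perp_C B$ and $A'B'C'\equiv ABC$ (as enumerated sets), then $A'\perp_{C'}B'$.
- (2) Monotonicity: if $A\perp_C B$, $A'\subseteq A$ and $B'\subseteq B$, then $A'\perp_C B'$.
- (3) Base monotonicity: if $D\subseteq C\subseteq B$ and $A\perp_D B$, then $A\perp_C B$.
- (4) Transitivity: if $D\subseteq C\subseteq B$, $B\perp_C A$ and $C\perp_D A$, then $B\perp_D A$.
- (5) Normality: $A\perp_C B$ implies $AC\perp_C B$.
- (6) Extension: if $A\perp_C B$ and $B\subseteq\hat B$, then there is $A'\equiv_{BC}A$ with $A'\perp_C\hat B$.
- (7) Finite character: if $A_0\perp_C B$ for all finite $A_0\subseteq A$, then $A\perp_C B$.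
- (8) Local character: for every $A$ there is a cardinal $\kappa(A)$ such that for every $B$ there is $C\subseteq B$ with $|C|<\kappa(A)$ and $A\perp_C B$.

**Definition (strong finite character).** The relation $\perp$ has strong finite character if whenever $A\not\perp_C B$, there are a finite tuple $\bar a$ from $A$ and a formula $\varphi(\bar x,\bar b,\bar c)\in\operatorname{tp}(\bar a/BC)$, with $\bar b$ from $B$ and $\bar c$ from $C$, such that $\bar a'\not\perp_C B$ for every $\bar a'\models\varphi(\bar x,\bar b,\bar c)$.

**Conventions.** The model $\mathbb M$ is saturated and strongly homogeneous for small sets. "Small" is closed under the cardinal operations used below ($\mu\mapsto\beth_{(2^\mu)^+}$, successors, small suprema), and the cardinals $\kappa(A)$ are small. Tuples, possibly infinite, are treated as sets on either side of $\perp$. For a sequence $(A_i)$ we write $A_{<i}=\bigcup_{j<i}A_j$. By strong homogeneity, (1) says that $\perp$ is invariant under $\operatorname{Aut}(\mathbb M)$. Consequently $\kappa(A)$ may be taken to depend only on $\operatorname{tp}(A/\emptyset)$: if $\sigma$ is an automorphism with $\sigma(A)=A'$, then for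 given $B$ there is $C\subseteq\sigma^{-1}(B)$ with $|C|<\kappa(A)$ and $A\perp_C\sigma^{-1}(B)$, so $A'\perp_{\sigma(C)}B$ with $\sigma(C)\subseteq B$ of the same size.

**Example (disjointness in a pure set).** Let $T$ be the theory of infinite sets, so that every permutation of $\mathbb M$ is an automorphism, and put
$$A\perp_C B\iff A\cap B\subseteq C .$$
Axioms (1), (2), (3), (7) are immediate. For (4): if $D\subseteq C\subseteq B$ and $x\in B\cap A$, then $x\in C$ by $B\perp_C A$, so $x\in C\cap A\subseteq D$. For (5): $(A\cup C)\cap B\subseteq C$. For (6): choose a permutation that fixes $BC$ pointwise and moves $A\setminus BC$ off $\hat B$; the image $A'$ of $A$ satisfies $A'\cap\hat B\subseteq A\cap(B\cup C)\subseteq C$. For (8): the subset $A\cap B$ of $B$ works, with $\kappa(A)=|A|^+$. This relation has strong finite character: if $A\not\perp_C B$, take $a\in(A\cap B)\setminus C$ and the formula $x=a$, whose parameter lies in $B$. Its only realization is $a$, and $a\not\perp_C B$.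

In this example the formula pins down the element completely. More generally, the question is easy whenever one formula pins down the type.

**Proposition 1 (isolated types).** Let $\perp$ satisfy (1) and (7), and let $A\not\perp_C B$. If $\operatorname{tp}(\bar a/BC)$ is isolated for every finite tuple $\bar a$ from $A$, then there are a finite tuple $\bar a$ from $A$ and $\varphi\in\operatorname{tp}(\bar a/BC)$ such that $\bar a'\not\perp_C B$ for all $\bar a'\models\varphi$. In particular this holds if $T$ is countable and $\omega$-categorical and $B$, $C$ are finite.

*Proof.* By (7) there is a finite tuple $\bar a$ from $A$ with $\bar a\not\perp_C B$. Let $\varphi$ isolate $\operatorname{tp}(\bar a/BC)$. If $\bar a'\models\varphi$, then $\bar a'\equiv_{BC}\bar a$, so $\bar a'\not\perp_C B$ by (1). If $T$ is $\omega$-categorical and $BC$ is finite, then by Ryll-Nardzewski there are only finitely many types over $BC$ in a given finite number of variables, so all of them are isolated. $\square$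

What changes in general? If $p=\operatorname{tp}(\bar a/BC)$ is not isolated, a formula $\varphi\in p$ has realizations of many different types over $BC$, and (1) compares only tuples with the same type. A counterexample would look like this: every $\varphi\in p$ has a realization $\bar a_\varphi$ that is independent from $B$ over $C$, while the limit $\bar a$ of these witnesses is not. So the question is topological, and the theorem says that such a limit cannot exist.

**Theorem A.** Let $\perp$ satisfy (1)–(8). If $A\not\perp_C B$, there are a finite tuple $\bar a$ from $A$ and $\varphi(\bar x)\in\operatorname{tp}(\bar a/BC)$ such that $\bar a'\not\perp_C B$ for all $\bar a'\models\varphi$. Equivalently, the set $\{\operatorname{tp}(\bar a/BC):\bar a\perp_C B\}$ is closed in $S_{\bar x}(BC)$ for all $B$, $C$ and all finite $\bar x$.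

Thus the answer to the question is yes: for every complete theory $T$, every independence relation has strong finite character.

We check the equivalence now. By (1) the displayed set of types is well defined, and a type in it has only independent realizations. So closedness says exactly:
$$\text{if } \bar a \text{ is finite and } \bar a\not\perp_C B,\ \text{then some } \varphi\in\operatorname{tp}(\bar a/BC) \text{ has only realizations } \bar a' \text{ with } \bar a'\not\perp_C B. \tag{9}$$
If (9) holds and $A\not\perp_C B$, then (7) gives a finite $\bar a$ from $A$ with $\bar a\not\perp_C B$, and (9) gives the formula. Conversely, apply the first form to the set of entries of $\bar a=(a_1,\dots,a_n)$. It yields a tuple $(a_{s(1)},\dots,a_{s(m)})$ and a formula $\varphi$. Let $\varphi'(\bar x)$ be $\varphi(x_{s(1)},\dots,x_{s(m)})$. If $\bar a'\models\varphi'$, then $(a'_{s(1)},\dots,a'_{s(m)})\not\perp_C B$, hence $\bar a'\not\perp_C B$ by (2). This is (9).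

## 2. Three relations that each miss one axiom

Proposition 1 used only (1) and (7). Before proving Theorem A we find out which axioms a proof cannot avoid.

**Proposition 2.** None of (6), (7), (8) can be dropped in Theorem A: for each of these three axioms there is a relation that satisfies the other seven axioms and does not have strong finite character.

**Without (8).** Let $T$ be the theory of infinite sets and let $A\perp_C B$ mean $A\subseteq C$. Axioms (1), (2), (3), (5), (7) are immediate. In (4), $B\subseteq C$ and $C\subseteq D$ give $B\subseteq D$. In (6) take $A'=A$. Axiom (8) fails: for $A\ne\emptyset$ and $B=\emptyset$ the only candidate is $C=\emptyset$, and $A\not\subseteq\emptyset$.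

Now let $C$ be infinite, $B=\emptyset$ and $a\notin C$, so $a\not\perp_C B$. If $\varphi(x,\bar c)$ is true of $a$, with $\bar c$ from $C$, then it is true of every element outside $\bar c$, because a transposition fixing $\bar c$ carries $a$ to that element. As $C$ is infinite, $\varphi$ has a realization $a'\in C$, and $a'\perp_C B$. The other finite tuples from $\{a\}$ give nothing more: a formula true of $(a,\dots,a)$ is true of some $(a',\dots,a')$ with $a'\in C$ by the same argument, and the empty tuple is independent. So strong finite character fails.

**Without (7).** Let $T$ be the theory of infinite sets and let $A\perp_C B$ mean that $(A\cap B)\setminus C$ is finite. Axioms (1), (2), (3) are clear, and (5) holds since $(AC\cap B)\setminus C=(A\cap B)\setminus C$. For (4), if $D\subseteq C\subseteq B$, then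
$$(B\cap A)\setminus D\subseteq\big((B\cap A)\setminus C\big)\cup\big((C\cap A)\setminus D\big).$$
For (6), fix $BC$ pointwise and move $A\setminus BC$ off $\hat B$. Then $(A'\cap\hat B)\setminus C\subseteq(A\cap BC)\setminus C=(A\cap B)\setminus C$. For (8), take the subset $A\cap B$ of $B$, with $\kappa(A)=|A|^+$. Let $A=B$ be infinite and $C=\emptyset$. Then $A\not\perp_C B$, but every finite tuple is independent from everything. So (7) fails, and so does strong finite character, since any formula in $\operatorname{tp}(\bar a/BC)$ is realized by the independent tuple $\bar a$ itself.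

**Without (6).** Let $T=\operatorname{Th}(\omega^\omega;E_n)_{n<\omega}$ with $E_n(f,g)\iff f{\restriction}n=g{\restriction}n$. Let $E_\infty=\bigcap_n E_n$, and let $A\perp_C B$ mean that every $a\in A$ that is $E_\infty$-equivalent to some element of $B$ is $E_\infty$-equivalent to some element of $C$.

Axioms (1), (2), (3) and (7) are clear, since the condition is invariant and speaks about one $a$ at a time; (5) holds because an element of $C$ is equivalent to itself. For (4), let $D\subseteq C\subseteq B$ with $B\perp_C A$ and $C\perp_D A$, and let $b\in B$, $a\in A$ with $bE_\infty a$. Then $bE_\infty c$ for some $c\in C$, so $cE_\infty a$, hence $cE_\infty d$ for some $d\in D$, and so $bE_\infty d$. For (8), for each $a\in A$ choose one $b\in B$ with $aE_\infty b$, if there is one; the chosen elements form a set of size at most $|A|$.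

Axiom (6) fails: choose $a$ and $C=\{c_n:n<\omega\}$ with $E_n(a,c_n)$ and $\neg E_{n+1}(a,c_n)$. Then $a\perp_C\emptyset$. Every $a'\equiv_C a$ satisfies $E_n(a',c_n)$ and $\neg E_{n+1}(a',c_n)$ for all $n$, so $a'E_\infty a$ and $a'$ is $E_\infty$-equivalent to no $c_n$. Hence $a'\not\perp_C\{a\}$.

For strong finite character, by saturation take $a\ne b$ with $aE_\infty b$; then $a\not\perp_\emptyset b$. Let $\varphi(x,b)\in\operatorname{tp}(a/b)$. It mentions only relations among $E_0,\dots,E_N$ for some $N$. Let $\pi$ be a permutation of $\mathbb M$ supported on the $E_N$-class of $b$. Then $\pi(x)\,E_N\,x$ for all $x$, hence $\pi(x)\,E_n\,x$ for all $n\le N$ because the relations decrease, and so $\pi$ preserves $E_0,\dots,E_N$. Pick $a'$ with $E_N(a',b)$ and $\neg E_{N+1}(a',b)$. The transposition of $a$ and $a'$ is such a $\pi$, and it fixes $b$. So $\varphi(a',b)$ holds, while $a'\perp_\emptyset b$. A formula about $(a,\dots,a)$ is handled by the same $\pi$, and the empty tuple is independent. $\square$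

So the proof of Theorem A must use extension, finite character and local character.

## 3. Composition over a base

From here on $\perp$ satisfies (1)–(8). Note that the axioms are not symmetric in $A$ and $B$. Symmetry will be proved in Section 8; the proof of Theorem A does not use it. What it uses is the following.

**Lemma 3.**
(a) $A\perp_C C$ for all $A$, $C$.
(b) $C\perp_C B$ and $\emptyset\perp_C B$ for all $B$, $C$.
(c) (Composition) If $A\perp_{CE}B$ and $E\perp_C B$, then $AE\perp_C B$.

*Proof.* (a) By (8), applied to $A$ and the set $C$, there is $D\subseteq C$ with $A\perp_D C$. By (3), applied to $D\subseteq C\subseteq C$, we get $A\perp_C C$.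

(b) By (a), $C\perp_C C$. By (6) with $\hat B=BC$ there is $C'\equiv_C C$ with $C'\perp_C BC$. As enumerated sets, $C'=C$. So $C\perp_C BC$, and $C\perp_C B$ by (2). Also $\emptyset\perp_C B$ by (2).

(c) By (5), $ACE\perp_{CE}B$ and $CE\perp_C B$. Axiom (4), applied to $C\subseteq CE\subseteq ACE$, gives $ACE\perp_C B$. Now use (2). $\square$

We read (c) as permission to remove $E$ from the base $CE$, provided that $E$ itself is independent from $B$ over $C$. This is the move in every step below.

## 4. Moving the witnesses into the base

Suppose every formula of $p=\operatorname{tp}(\bar a/BC)$ has a realization independent from $B$ over $C$. A natural first move is to enlarge $C$ to a set $D$ that contains such realizations; by composition this is harmless as long as $D\perp_C B$.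

**Lemma 4.** Let $p(\bar x)$ be a complete type over $BC$ in finitely many variables, such that every $\varphi\in p$ has a realization $\bar a^0_\varphi$ with $\bar a^0_\varphi\perp_C B$. Then there is a small $D\supseteq C$ with $D\perp_C B$ such that every $\varphi\in p$ is realized by a tuple from $D$.

*Proof.* The witnesses are individually independent from $B$; extension makes them jointly independent. Enumerate $p=\{\varphi_i:i<\lambda\}$. By (6), with $\hat B=BC\bar a_{<i}$, choose inductively
$$\bar a_i\equiv_{BC}\bar a^0_{\varphi_i}\quad\text{with}\quad \bar a_i\perp_C BC\bar a_{<i}. \tag{10}$$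
Since $\varphi_i$ is over $BC$, we have $\bar a_i\models\varphi_i$. We show $\bar a_{<i}\perp_C B$ for all $i\le\lambda$ by induction.

- $i=0$: this is Lemma 3(b).
- $i$ a limit: every finite subset of $\bar a_{<i}$ lies in some $\bar a_{<j}$ with $j<i$, so it is independent from $B$ over $C$ by induction and (2). Apply (7).
- From $i$ to $i+1$: apply (3) to $C\subseteq C\bar a_{<i}\subseteq BC\bar a_{<i}$ in (10), then (2); this gives $\bar a_i\perp_{C\bar a_{<i}}B$. By induction $\bar a_{<i}\perp_C B$. Lemma 3(c) with $E=\bar a_{<i}$ gives $\bar a_{\le i}\perp_C B$.

Put $D=C\cup\bar a_{<\lambda}$. By (5), $D\perp_C B$. $\square$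

Now let $\bar a^*$ realize $p$. If we knew
$$\bar a^*\perp_D B, \tag{11}$$
then, since $D\perp_C B$, Lemma 3(c) with $E=D$ would give $\bar a^*\perp_C B$, as desired. Each witness in $D$ satisfies (11), by Lemma 3(b) and (2). But $\bar a^*$ need not lie in $D$; it is only a limit of tuples from $D$.

The axiom that produces independence from nothing is local character, so a sensible person applies it to $\bar a^*$ and $DB$. There is $E\subseteq DB$ with $|E|<\kappa(\bar a^*)$ and $\bar a^*\perp_E DB$. By (3) and (2), $\bar a^*\perp_{DE}B$. To remove $E$ from the base by Lemma 3(c) we would need $E\perp_D B$, and here the attempt stops: (8) bounds the size of $E$ but does not say where $E$ lies, and $E$ may contain elements of $B$ outside $D$. In the disjointness example of Section 1, an element $e\in B\setminus D$ satisfies $e\not\perp_D B$, so $E\perp_D B$ fails for every $E$ containing such an $e$.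

The way past this point is to replace the single set $B$ by a long sequence of copies $(B_i)_{i<\kappa}$ of $B$ over $D$. A set $E$ of size less than $\kappa$ meets only a bounded part of the sequence, so some copy $B_i$ comes after all of $E$. Two things are then needed. The earlier copies must be independent from the later one, $B_{<i}\perp_D B_i$, so that Lemma 3(c) can remove them from the base. And one tuple $\bar a'$ must stand in the same relation to every $B_i$ as $\bar a^*$ does to $B$. The next two sections provide these in turn.

## 5. Sequences in which the past is independent from the next term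

Extension naturally builds $B_i\perp_D B_{<i}$, whereas we need $B_{<i}\perp_D B_i$. Without symmetry these are different statements. We bridge the gap by composition (each term is independent from any finite set of earlier ones; so a finite set of later terms is independent from an earlier one) and then by reversing the order, which requires an indiscernible sequence.

**Fact (Erdős–Rado extraction; e.g. Tent–Ziegler, *A Course in Model Theory*, Lemma 7.2.12).** Let $\mu=|T|+|A|+|B|+|C|+\aleph_0$ and $\lambda=\beth_{(2^\mu)^+}$, and let $(A^0_i)_{i<\lambda}$ be a sequence of tuples of length $|A|$. Then there is a $BC$-indiscernible sequence $(A'_k)_{k<\omega}$ such that for each $n$ there are $i_0<\dots<i_n<\lambda$ with $A'_0\cdots A'_n\equiv_{BC}A^0_{i_0}\cdots A^0_{i_n}$.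

**Lemma 5.** Let $A\perp_C B$ and let $\kappa$ be a small cardinal. There is a $BC$-indiscernible sequence $(A_i)_{i<\kappa}$ of realizations of $\operatorname{tp}(A/BC)$ (for a fixed enumeration of $A$) such that $A_{<i}\perp_C A_i$ for all $i<\kappa$.

*Proof.* **Step 1: a long sequence by extension.** Let $\mu,\lambda$ be as in the Fact. Using (6) with $\hat B=BCA^0_{<i}$, build $(A^0_i)_{i<\lambda}$ with $A^0_i\equiv_{BC}A$ and $A^0_i\perp_C BCA^0_{<i}$.

**Step 2: later terms are independent from an earlier one.** We claim that if $i<i_1<\dots<i_n<\lambda$, then
$$A^0_{i_1}\cdots A^0_{i_n}\perp_C A^0_i. \tag{12}$$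
We use induction on $n$. The case $n=0$ is Lemma 3(b). For $n\ge1$ put $E=A^0_{i_1}\cdots A^0_{i_{n-1}}$. Since $C\subseteq CE\subseteq BCA^0_{<i_n}$, (3) turns $A^0_{i_n}\perp_C BCA^0_{<i_n}$ into $A^0_{i_n}\perp_{CE}BCA^0_{<i_n}$, and (2) gives $A^0_{i_n}\perp_{CE}A^0_i$. By induction $E\perp_C A^0_i$. Lemma 3(c) gives (12).

**Step 3: extract and reverse.** Take $(A'_k)_{k<\omega}$ from the Fact. We want $(A_i)_{i<\kappa}$ such that for all $i_0<\dots<i_n<\kappa$
$$A_{i_n}A_{i_{n-1}}\cdots A_{i_0}\equiv_{BC}A'_0A'_1\cdots A'_n . \tag{13}$$
By compactness and saturation it is enough to satisfy (13) for indices in a finite set $j_0<\dots<j_m$. Put $A'_{m-k}$ in place of $A_{j_k}$. For $i_0<\dots<i_n$ among the $j$'s, the left side of (13) becomes an increasing subsequence of $(A'_k)$, which has the same type over $BC$ as $A'_0\cdots A'_n$ by indiscernibility. So $(A_i)_{i<\kappa}$ exists. By (13) it is $BC$-indiscernible, and $A_i\equiv_{BC}A'_0\equiv_{BC}A$.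

**Step 4: the past is independent from the next term.** Let $i_0<\dots<i_n<\kappa$. By (13) and the Fact there are $k_0<\dots<k_n<\lambda$ with $A_{i_n}A_{i_{n-1}}\cdots A_{i_0}\equiv_{BC}A^0_{k_0}A^0_{k_1}\cdots A^0_{k_n}$. By (12), $A^0_{k_1}\cdots A^0_{k_n}\perp_C A^0_{k_0}$. So (1) gives $A_{i_0}\cdots A_{i_{n-1}}\perp_C A_{i_n}$. Now fix $i<\kappa$. Every finite subset of $A_{<i}$ is empty or lies in a union $A_{i_0}\cdots A_{i_{n-1}}$ with $i_0<\dots<i_{n-1}<i$, so it is independent from $A_i$ over $C$ by (2) or Lemma 3(b). By (7), $A_{<i}\perp_C A_i$. $\square$

The next lemma is the local character attempt of Section 4, now on a sequence long enough for it to work.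

**Lemma 6.** Let $C$ be a set and let $(B_i)_{i<\kappa}$ satisfy $B_{<i}\perp_C B_i$ for all $i<\kappa$. If $\kappa$ is regular, $\kappa\ge\kappa(A)$ and $\kappa>|C|+\aleph_0$, then $A\perp_C B_i$ for some $i<\kappa$.

*Proof.* By (8) there is $E\subseteq CB_{<\kappa}$ with $|E|<\kappa$ and $A\perp_E CB_{<\kappa}$. Each element of $E\setminus C$ lies in some $B_j$. Since $\kappa$ is regular and $|E|<\kappa$, these indices are bounded, so $E\subseteq CB_{<i}$ for some $i<\kappa$. By (3), applied to $E\subseteq CB_{<i}\subseteq CB_{<\kappa}$, and (2), we get $A\perp_{CB_{<i}}B_i$. Since $B_{<i}\perp_C B_i$, Lemma 3(c) gives $AB_{<i}\perp_C B_i$, and (2) gives $A\perp_C B_i$. $\square$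

## 6. Types finitely satisfiable in the base

**Definition.** A global type $r(\bar x)$, that is, a complete type over $\mathbb M$, is finitely satisfiable in $D$ if every formula of $r$ is realized by a tuple from $D$.

**Example.** In the theory of infinite sets let $D$ be infinite and let $r(x)$ consist of the formulas over $\mathbb M$ that hold of all elements outside their parameters. A formula either holds of all elements outside its parameters or fails for all of them, so $r$ is a complete type; it is finitely satisfiable in $D$ because $D$ is infinite. A realization $a^*$ of $r|_{DB}$ is an element outside $DB$, so $\{a^*\}\cap B=\emptyset\subseteq D$. Thus $a^*\perp_D B$ for the disjointness relation of Section 1.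

**Lemma 7.** Let $r(\bar x)$ be a global type in finitely many variables that is finitely satisfiable in a small set $D$. Let $B$ be small and $\bar a^*\models r|_{DB}$. Then $\bar a^*\perp_D B$.

*Proof.* **Step 1: $r$ is $D$-invariant.** This will make one tuple relate to all copies of $B$ in the same way. We show: if $\bar b\equiv_D\bar c$ and $\bar d$ is from $D$, then $\chi(\bar x,\bar b,\bar d)\in r$ if and only if $\chi(\bar x,\bar c,\bar d)\in r$. Otherwise, after exchanging $\bar b$ and $\bar c$ if necessary, $\chi(\bar x,\bar c,\bar d)\wedge\neg\chi(\bar x,\bar b,\bar d)\in r$. This formula is realized by a tuple $\bar e$ from $D$. Then $\chi(\bar e,\bar c,\bar d)$ holds and $\chi(\bar e,\bar b,\bar d)$ fails, contradicting $\bar b\equiv_D\bar c$.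

**Step 2: copies of $B$.** Let $\kappa>\kappa(\bar a^*)+|D|+\aleph_0$ be regular, for example the successor of that cardinal. By Lemma 3(a), $B\perp_D D$. Lemma 5, with $B$ in the role of $A$ and $D$ in the roles of $B$ and $C$, yields $(B_i)_{i<\kappa}$ with $B_i\equiv_D B$ and $B_{<i}\perp_D B_i$ for all $i<\kappa$.

**Step 3: one tuple for all copies.** Let $\bar a'\models r|_{DB_{<\kappa}}$. We claim $\bar a'B_i\equiv_D\bar a^*B$ for every $i$. Let $\bar b$ be a finite tuple from $B$, let $\bar b_i$ be the corresponding tuple from $B_i$, and let $\bar d$ be from $D$. Then
$$\models\chi(\bar a',\bar b_i,\bar d)\iff\chi(\bar x,\bar b_i,\bar d)\in r\iff\chi(\bar x,\bar b,\bar d)\in r\iff\ \models\chi(\bar a^*,\bar b,\bar d),$$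
where the middle equivalence is Step 1.

**Step 4: local character.** Both $\bar a'$ and $\bar a^*$ realize $r|_\emptyset$, so we may take $\kappa(\bar a')=\kappa(\bar a^*)<\kappa$. By Lemma 6 over $D$, $\bar a'\perp_D B_i$ for some $i$. By Step 3 and (1), $\bar a^*\perp_D B$. $\square$

## 7. Proof of Theorem A

Let $A\not\perp_C B$. By (7) there is a finite tuple $\bar a$ from $A$ with $\bar a\not\perp_C B$. Let $p=\operatorname{tp}(\bar a/BC)$, a set of formulas closed under conjunction. Suppose for contradiction that every $\varphi\in p$ has a realization $\bar a^0_\varphi$ with $\bar a^0_\varphi\perp_C B$.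

**Step 1: joint witnesses.** We collect the witnesses in a set that is still independent from $B$. Lemma 4 and its proof give an enumeration $p=\{\varphi_i:i<\lambda\}$, tuples $\bar a_i\models\varphi_i$, and $D=C\cup\bar a_{<\lambda}$ with $D\perp_C B$.

**Step 2: a limit of the witnesses.** We want a global type that extends $p$ and is finitely satisfiable in $D$. For $\psi\in p$ let $X_\psi=\{i<\lambda:\varphi_i\vdash\psi\}$, where $\vdash$ is implication in $\mathbb M$. Each $X_\psi$ is nonempty, since $\psi$ is itself some $\varphi_i$; and $X_{\psi_1\wedge\psi_2}\subseteq X_{\psi_1}\cap X_{\psi_2}$. So the sets $X_\psi$ have the finite intersection property, and some ultrafilter $U$ on $\lambda$ contains all of them. Let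
$$r(\bar x)=\{\chi(\bar x)\text{ over }\mathbb M:\ \{i<\lambda:\ \models\chi(\bar a_i)\}\in U\}.$$
Since $U$ is an ultrafilter, $r$ is closed under conjunction and contains exactly one of $\chi$, $\neg\chi$ for each $\chi$. Each $\chi\in r$ is realized by some $\bar a_i$, because members of $U$ are nonempty. So $r$ is a complete global type, finitely satisfiable in $D$. It contains $p$: for $\psi\in p$ we have $X_\psi\subseteq\{i:\ \models\psi(\bar a_i)\}$, since $\bar a_i\models\varphi_i$.

**Step 3: the limit is independent.** Let $\bar a^*\models r|_{DB}$. By Lemma 7, $\bar a^*\perp_D B$, which is (11). Since $C\subseteq D$ and $D\perp_C B$, Lemma 3(c) with $E=D$ gives $\bar a^*D\perp_C B$, hence $\bar a^*\perp_C B$ by (2). As $BC\subseteq DB$ and $p\subseteq r$, we have $\bar a^*\models p$, that is, $\bar a^*\equiv_{BC}\bar a$. By (1), $\bar a\perp_C B$, a contradiction. $\blacksquare$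

## 8. Symmetry, finite witnesses on both sides, and dividing

Lemmas 5 and 6 also give symmetry, which is known (Adler). With it, Theorem A becomes a statement about finite tuples on both sides.

**Lemma 8.** The relation $\perp$ is symmetric: $A\perp_C B$ implies $B\perp_C A$. Hence if $A\perp_C B_0$ for every finite $B_0\subseteq B$, then $A\perp_C B$.

*Proof.* Let $A\perp_C B$ and let $\kappa>\kappa(B)+|C|+\aleph_0$ be regular. Take $(A_i)_{i<\kappa}$ from Lemma 5, so that $A_i\equiv_{BC}A$ and $A_{<i}\perp_C A_i$. Lemma 6, applied to the set $B$ and the sequence $(A_i)$, gives $B\perp_C A_i$ for some $i$. Since $A_i\equiv_{BC}A$, (1) gives $B\perp_C A$.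

For the second claim, symmetry gives $B_0\perp_C A$ for every finite $B_0\subseteq B$, then (7) gives $B\perp_C A$, and symmetry gives $A\perp_C B$. $\square$

**Definition.** A $\perp$-Morley sequence over $C$ is a $C$-indiscernible sequence $(\bar b_i)_{i<\omega}$ of finite tuples with $\bar b_i\perp_C\bar b_{<i}$ for all $i$. A formula $\varphi(\bar x,\bar b)$, with $\varphi(\bar x,\bar y)$ over $C$, divides over $C$ if $\{\varphi(\bar x,\bar b_i):i<\omega\}$ is inconsistent for some $C$-indiscernible sequence $(\bar b_i)_{i<\omega}$ with $\bar b_0=\bar b$; a formula that implies a finite disjunction of formulas dividing over $C$ forks over $C$. In particular, dividing formulas fork.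

**Example.** For the disjointness relation on a pure set and $b\notin C$, a $\perp$-Morley sequence over $C$ of single elements with $b_0=b$ is a sequence of distinct elements outside $C$: by $C$-indiscernibility all $b_i$ lie outside $C$, and $b_i\perp_C b_{<i}$ then says that $b_i$ is not among its predecessors. Along it $\{x=b_i:i<\omega\}$ is inconsistent. So the formula $x=b$ that we used in Section 1 divides over $C$.

**Theorem B.** Let $\perp$ satisfy (1)–(8).

1. If $A\not\perp_C B$, there are finite tuples $\bar a$ from $A$, $\bar b$ from $B$, $\bar c$ from $C$ and a formula $\varphi(\bar x,\bar b,\bar c)\in\operatorname{tp}(\bar a/BC)$ such that for all $\bar b'\equiv_C\bar b$ and all $\bar a'$: $\models\varphi(\bar a',\bar b',\bar c)$ implies $\bar a'\not\perp_C\bar b'$.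
2. For finite tuples $\bar a,\bar b$ and any $C$, the following are equivalent:
   - (i) $\bar a\not\perp_C\bar b$;
   - (ii) some $\varphi(\bar x,\bar b)\in\operatorname{tp}(\bar a/C\bar b)$, with $\varphi(\bar x,\bar y)$ over $C$, has no realization $\bar a'$ with $\bar a'\perp_C\bar b$;
   - (iii) for some $\varphi(\bar x,\bar b)\in\operatorname{tp}(\bar a/C\bar b)$, with $\varphi(\bar x,\bar y)$ over $C$, the set $\{\varphi(\bar x,\bar b_i):i<\omega\}$ is inconsistent for every $\perp$-Morley sequence $(\bar b_i)_{i<\omega}$ over $C$ with $\bar b_0=\bar b$.
3. In particular, if $A\not\perp_C B$, then some formula in $\operatorname{tp}(A/BC)$ divides over $C$. Thus forking independence (and even non-dividing) implies $\perp$.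
4. For a relation satisfying (1)–(6) and (8), finite character (7) and strong finite character are equivalent.

*Proof.* **Part 1: finite witnesses on both sides.** By (7) there is a finite $\bar a$ from $A$ with $\bar a\not\perp_C B$, and by Lemma 8 there is a finite $\bar b$ from $B$ with $\bar a\not\perp_C\bar b$. By (9), applied to $\bar a$, $\bar b$, $C$, there is $\varphi(\bar x,\bar b,\bar c)\in\operatorname{tp}(\bar a/C\bar b)$, with $\bar c$ from $C$, all of whose realizations $\bar a'$ satisfy $\bar a'\not\perp_C\bar b$. Let $\bar b'\equiv_C\bar b$ and $\models\varphi(\bar a',\bar b',\bar c)$, and let $\sigma$ be an automorphism fixing $C$ pointwise with $\sigma(\bar b)=\bar b'$. Then $\sigma^{-1}(\bar a')$ realizes $\varphi(\bar x,\bar b,\bar c)$, so $\sigma^{-1}(\bar a')\not\perp_C\bar b$. By (1), $\bar a'\not\perp_C\bar b'$.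

**Part 2, (i)⇒(ii).** This is (9) for $\bar a$, $\bar b$, $C$.

**Part 2, (ii)⇒(iii): a common realization would be independent from some term.** We use the same $\varphi$. Let $(\bar b_i)_{i<\omega}$ be a $\perp$-Morley sequence over $C$ with $\bar b_0=\bar b$, and suppose that $\{\varphi(\bar x,\bar b_i):i<\omega\}$ is consistent. Choose a regular $\kappa>|C|+\aleph_0$ with $\kappa\ge\kappa(\bar a')$ for all $\bar a'$ of the length of $\bar x$. This is possible, since $\kappa(\bar a')$ depends only on $\operatorname{tp}(\bar a'/\emptyset)$ and there is only a small set of such types. By compactness, stretch the sequence to a $C$-indiscernible sequence $(\bar b_i)_{i<\kappa}$. For $i_0<\dots<i_n<\kappa$ we have $\bar b_{i_0}\cdots\bar b_{i_n}\equiv_C\bar b_0\cdots\bar b_n$, so every finite subset of $\{\varphi(\bar x,\bar b_i):i<\kappa\}$ is consistent, and there is $\bar a'$ with $\models\varphi(\bar a',\bar b_i)$ for all $i<\kappa$.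

From $\bar b_n\perp_C\bar b_{<n}$ and Lemma 8, $\bar b_0\cdots\bar b_{n-1}\perp_C\bar b_n$. By (1) and indiscernibility, $\bar b_{j_1}\cdots\bar b_{j_n}\perp_C\bar b_i$ whenever $j_1<\dots<j_n<i<\kappa$. Every finite subset of $\bar b_{<i}$ is empty or lies in such a union, so (2), Lemma 3(b) and (7) give $\bar b_{<i}\perp_C\bar b_i$ for all $i<\kappa$. By Lemma 6, $\bar a'\perp_C\bar b_i$ for some $i$. An automorphism over $C$ that carries $\bar b_i$ to $\bar b$ carries $\bar a'$ to a realization of $\varphi(\bar x,\bar b)$ that is independent from $\bar b$ over $C$ by (1). This contradicts (ii).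

**Part 2, (iii)⇒(i): independence produces a consistent Morley sequence.** Suppose $\bar a\perp_C\bar b$, and let $\varphi$ be as in (iii). By symmetry $\bar b\perp_C\bar a$. Lemma 5, with $\bar b$ in the role of $A$ and $\bar a$ in the role of $B$, gives a $C\bar a$-indiscernible sequence $(\bar b_i)_{i<\omega}$ with $\bar b_i\equiv_{C\bar a}\bar b$ and $\bar b_{<i}\perp_C\bar b_i$. By Lemma 8, $\bar b_i\perp_C\bar b_{<i}$, so the sequence is $\perp$-Morley over $C$. After an automorphism over $C\bar a$ we have $\bar b_0=\bar b$. Since $\varphi(\bar a,\bar b)$ holds and $\bar b_i\equiv_{C\bar a}\bar b$, the tuple $\bar a$ realizes $\{\varphi(\bar x,\bar b_i):i<\omega\}$, contradicting (iii).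

**Part 3: a dividing formula.** Take finite $\bar a$ from $A$ and $\bar b$ from $B$ with $\bar a\not\perp_C\bar b$ as in Part 1, and $\varphi$ as in (iii). To conclude that $\varphi(\bar x,\bar b)$ divides we need at least one $\perp$-Morley sequence that starts at $\bar b$. By Lemma 3(a), $\bar b\perp_C C$. Lemma 5, with $C$ in the role of $B$, and Lemma 8 give a $\perp$-Morley sequence over $C$ of realizations of $\operatorname{tp}(\bar b/C)$; an automorphism over $C$ moves it so that it starts at $\bar b$. By (iii), $\{\varphi(\bar x,\bar b_i):i<\omega\}$ is inconsistent along this $C$-indiscernible sequence, so $\varphi(\bar x,\bar b)\in\operatorname{tp}(A/BC)$ divides over $C$. Hence if no formula of $\operatorname{tp}(A/BC)$ divides over $C$, and in particular if none forks over $C$, then $A\perp_C B$.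

**Part 4: finite versus strong finite character.** Let $\perp$ satisfy (1)–(6) and (8). If (7) holds, then strong finite character holds by Theorem A. Conversely, let $\perp$ have strong finite character and let $A\not\perp_C B$. We get a finite $\bar a$ from $A$ and $\varphi\in\operatorname{tp}(\bar a/BC)$ all of whose realizations are dependent on $B$ over $C$. Since $\bar a$ realizes $\varphi$, we have $\bar a\not\perp_C B$. This is the contrapositive of (7). $\blacksquare$
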